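# Triples of girth five inside a random triple system: climbing above $p^{1/4}n^{3/2}$

## 1. Five triples on ten points

Take the points $1,\dots,10$ and the five triples
$$e_1=\{1,6,2\},\quad e_2=\{2,7,3\},\quad e_3=\{3,8,4\},\quad e_4=\{4,9,5\},\quad e_5=\{5,10,1\}.$$
They form a pentagon with corners $1,\dots,5$ and one extra point on each side. Can we add a sixth triple without creating a cycle shorter than the pentagon itself? First we fix what a cycle is.

**Definition (Berge cycle, girth).** Let $H$ be a hypergraph and $\ell\ge 2$. A (Berge) cycle of length $\ell$ in $H$ consists of distinct vertices $v_1,\dots,v_\ell$ and distinct hyperedges $e_1,\dots,e_\ell$ with $v_i,v_{i+1}\in e_i$ for all $i$, indices modulo $\ell$. The girth of $H$ is the smallest $\ell$ for which such a configuration exists.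

A cycle of length 2 is a pair of hyperedges sharing two vertices. In the pentagon, consecutive triples share one point and the other pairs are disjoint. So there is no 2-cycle, and a cycle of length 3 or 4 would give a cycle of that length among the triples, consecutive ones meeting. The graph of meeting triples is a 5-cycle, which contains no such thing. The pentagon has girth exactly 5.

Now let $g$ be any new triple, and let $a,b$ be two of its points.

* If some $e_i$ contains both $a$ and $b$, then $g$ and $e_i$ form a 2-cycle. Example: $g=\{1,6,8\}$ and $e_1$.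
* Otherwise, suppose $a$ and $b$ lie in consecutive triples $e_i\ni a$, $e_{i+1}\ni b$ (after possibly exchanging $a$ and $b$), with common corner $v$. Then $a,b\ne v$, since otherwise one triple would contain both. So $a,v,b$ with $e_i,e_{i+1},g$ is a 3-cycle. Example: $a=6$, $v=2$, $b=7$.
* Otherwise $a$ and $b$ lie in triples two steps apart, say $a\in e_i$, $b\in e_{i+2}$. Let $v,v'$ be the corners $e_i\cap e_{i+1}$ and $e_{i+1}\cap e_{i+2}$. Then $a\neq v$ and $b\ne v'$, since otherwise we would be in an earlier case. So $a,v,v',b$ with $e_i,e_{i+1},e_{i+2},g$ is a 4-cycle. Example: $a=6$, $b=8$, passing through $2$ and $3$.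

So no sixth triple fits: every new triple closes a cycle of length at most 4.

Next, let coins decide which triples are available. Each of the $\binom{10}{3}=120$ triples is kept independently with probability $p$, and we look for the largest system of girth at least five among the kept triples. The pentagon has 10 automorphisms, so there are $10!/10=362880$ pentagons on ten points, and the expected number of surviving ones is $362880\,p^5$. At $p=1/20$ this is about $0.11$, so with probability at least $0.88$ no pentagon survives. There are two competing effects: short cycles limit what we may choose, and the coins limit what we may choose from. The question of these notes is how they trade off when $10$ becomes a large $n$.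

An $r$-graph is an $r$-uniform hypergraph. Let $H^3_{n,p}$ be the random 3-graph on $[n]=\{1,\dots,n\}$ in which each 3-subset is a hyperedge independently with probability $p=p(n)$. Let $\mathcal C^3_{[4]}$ be the family of 3-uniform Berge cycles of lengths $2,3,4$, and put
$$f(n,p)=\mathrm{ex}(H^3_{n,p},\mathcal C^3_{[4]}),$$
the maximum number of hyperedges in a subgraph of $H^3_{n,p}$ of girth at least five. An event holds a.a.s. (asymptotically almost surely) if its probability tends to $1$ as $n\to\infty$.

**Problem.** Prove or disprove, for $p\ge n^{-2/3}$: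
$$f(n,p)\le p^{1/4}n^{3/2+o(1)}\quad\text{a.a.s.},$$
meaning that for every fixed $\varepsilon>0$, a.a.s. $f(n,p)\le p^{1/4}n^{3/2+\varepsilon}$.

The source of the problem is Sam Spiro and Jacques Verstraëte, "Counting Hypergraphs with Large Girth", arXiv:2010.01481 (2020).

## 2. The two ends of the line $p^{1/4}n^{3/2}$

Write $p=n^{-x}$. The proposed exponent is $\tfrac32-\tfrac x4$, a straight line from $\tfrac32$ at $x=0$ to $\tfrac43$ at $x=\tfrac23$. Both ends can be examined by hand.

**The end $p=1$.** Here the bound is true, with no randomness involved. Let $H$ be a 3-graph on $n$ vertices with $m$ triples and girth at least five. For each vertex $v$ choose two triples $e_1,e_2$ at $v$ and points $a\in e_1\setminus\{v\}$, $b\in e_2\setminus\{v\}$. Then $a\ne b$, because $e_1\cap e_2=\{v\}$. This gives $4\binom{d(v)}2$ choices at $v$, and I claim that different choices give different pairs $\{a,b\}$.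

Suppose $\{a,b\}$ also comes from $v',e_1'\ni a,e_2'\ni b$. If $v=v'$, then $e_1,e_1'$ share $v,a$ and $e_2,e_2'$ share $v,b$, so they agree, because there is no 2-cycle. If $v\neq v'$, then $a,b,v,v'$ are four distinct points. So $e_1\neq e_2'$ and $e_2\ne e_1'$, since such a common triple would contain all four points. If $e_1=e_1'$ and $e_2=e_2'$, then $e_1,e_2$ share $v,v'$, a 2-cycle. If exactly one equality holds, say $e_1=e_1'$, then $v,b,v'$ with $e_2,e_2',e_1$ is a 3-cycle. If none holds, then $a,v,b,v'$ with $e_1,e_2,e_2',e_1'$ is a 4-cycle. All are excluded.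

Hence $\sum_v4\binom{d(v)}2\le\binom n2$. With the average degree $d=3m/n$, convexity gives $2nd(d-1)\le n(n-1)/2$, so $d(d-1)< n/4$ and $d\le\tfrac12\sqrt n+1$. Therefore $m\le\tfrac16n^{3/2}+\tfrac13n$.

**The end $p=n^{-2/3}$.** The first approach to a lower bound is deletion. Take $p_0=\tfrac14n^{-5/3}$. The expected number of triples in $H^3_{n,p_0}$ is $(1+o(1))\,n^{4/3}/24$. For ordered cycles of length $\ell$ there are at most $n^\ell$ choices of the $v_i$ and at most $n$ choices of each $e_i\supset\{v_i,v_{i+1}\}$, so their expected number is at most $(n^2p_0)^\ell=(n^{1/3}/4)^\ell$. For $\ell=2,3$ this is $O(n)$, and for $\ell=4$ it is $n^{4/3}/256$. Deleting one triple from every cycle leaves, in expectation, at least $n^{4/3}/40$ triples for large $n$. Thus $Ef(n,p)\ge n^{4/3}/40$ for every $p\ge p_0$, and at $p=n^{-2/3}$ this matches the proposed value $p^{1/4}n^{3/2}=n^{4/3}$ up to a constant.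

The method stops exactly there. If $p_0=Kn^{-5/3}$ with $K$ large, this count of 4-cycles is $K^4n^{4/3}$ against about $Kn^{4/3}/6$ triples, and the estimate becomes negative. So deletion first sparsifies down to density $n^{-5/3}$ and throws away almost everything that $p=n^{-2/3}$ offers. To gain, we should choose which triples to look at before we sparsify.

## 3. The theorem, and where the proposed bound fails

**Theorem 1.** There is an absolute constant $c_0>0$ such that the following hold.

1. If $n^{-3/4}\le p\le n^{-7/11}$, then a.a.s. $f(n,p)\ge c_0\,p^{4/15}n^{23/15}$.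
2. If $p\ge n^{-7/11}$, then a.a.s. $f(n,p)\ge c_0\,n^{15/11}$.

**Corollary 2.**

1. For $n^{-2/3}\le p\le n^{-7/11}$, a.a.s. $f(n,p)\ge c_0n^{1/45}\cdot p^{1/4}n^{3/2}$. So the proposed bound fails for every $\varepsilon<1/45$, and the statement in the Problem is false.
2. Fix $\delta>0$. If $n^{-7/11}\le p\le n^{-6/11-\delta}$, then $p^{1/4}n^{3/2}\le n^{15/11-\delta/4}$, and the proposed bound fails by a factor at least $c_0n^{\delta/4}$. Hence it fails by a polynomial factor for all $p$ with $n^{-2/3}\le p\le n^{-6/11-\delta}$.
3. For $p\ge n^{-3/4+\delta}$ with $\delta>0$ fixed, a.a.s. $f(n,p)\ge n^{4/3+\delta'}$ with $\delta'=\delta'(\delta)>0$.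

**Proof of Corollary 2 from Theorem 1.** For item 1, the ratio is
$$\frac{p^{4/15}n^{23/15}}{p^{1/4}n^{3/2}}=p^{1/60}n^{1/30}=(pn^2)^{1/60}\ge (n^{4/3})^{1/60}=n^{1/45}.$$
For item 2, $p^{1/4}n^{3/2}\le n^{-6/44-\delta/4+66/44}=n^{15/11-\delta/4}$, and Theorem 1(2) applies; the last sentence combines this with item 1. For item 3, if $p\le n^{-7/11}$ then Theorem 1(1) gives $f\ge c_0n^{\frac4{15}(-\frac34+\delta)+\frac{23}{15}}=c_0n^{4/3+4\delta/15}$. Otherwise $f\ge c_0n^{15/11}=c_0n^{4/3+1/33}$. So $\delta'=\tfrac12\min(4\delta/15,1/33)$ works for large $n$. (The ranges may alternate with $n$; the failure probability found in Section 8 is uniform in $p$, so this does no harm.) $\square$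

At $p=n^{-2/3}$ this reads $f\ge c_0n^{61/45}$ against the proposed $n^{60/45+\varepsilon}$. The theorem does not determine $f(n,p)$, and it does not decide whether the bound holds for larger $p$, roughly $p\ge n^{-6/11}$.

## 4. Bookkeeping for a blow-up: the numbers $N,D,L,C$

This section is motivation; the proof starts in Section 5.

**Definition (template, blow-up).** A template is a tripartite graph $G$ with classes $X,Y,Z$ of size $N$, each vertex having exactly $D$ neighbors in each other class, together with a set $\mathcal T$ of triangles of $G$ such that every edge of $G$ lies in exactly $L$ triples of $\mathcal T$. Its $t$-blow-up replaces every vertex $i$ by a set $V_i$ of $t$ points; a triple of points is allowed if it has one point in each of $V_i,V_j,V_k$ for some $ijk\in\mathcal T$.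

Example: one template triple $ijk$ with $t=2$ gives $8$ allowed triples. In general there are $|\mathcal T|=NDL$ template triples (there are $ND$ edges between $X$ and $Y$, each in $L$ triples, and each triple has one such edge), hence $NDLt^3$ allowed triples on $3Nt$ points.

Keep each allowed triple with probability $p'=c/(Lt^2)$, with $c$ a small constant. We expect $cNDt$ kept triples. Over a fixed 4-cycle of $G$ there are at most $t^4(Lt)^4$ Berge 4-cycles of allowed triples, each surviving with probability $p'^4$, so at most $(Lt^2p')^4=c^4$ in expectation. If $G$ has about $C$ four-cycles per edge, deletion costs about $c^4C\cdot ND$ and is affordable when $C\lesssim t$. So, ignoring constants: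

> If $C\le t$ and $3Nt\le n$, we get about $NDt$ triples (that is $nD$, if $n\approx 3Nt$) at density $p'\approx 1/(Lt^2)$.

**Check on plain deletion.** For the complete tripartite template, $D=L=N$ and $C\approx N^2$. So $t=N^2$, $n\approx N^3$, $p'\approx N^{-5}=n^{-5/3}$, and we get $nD\approx n^{4/3}$. This is the deletion bound again.

**What a better template must look like.** At $p=n^{-2/3}$ we want $D\ge n^{1/3+\delta}$. This forces three things.

First, $D<2\sqrt N$. The number of closed walks $x,y,x',y'$ between $X$ and $Y$ is the sum over pairs $(x,x')$ of the squared number of common neighbors in $Y$. By Cauchy–Schwarz this is at least $(ND^2)^2/N^2=D^4$. At most $2ND^2$ of these walks have $x=x'$ or $y=y'$. If $D^2\ge4N$, then at least $D^4/2$ are true 4-cycles, that is, at least $D^3/(2N)$ per $XY$ edge. Then $C\le t$ would give $D^3\le 2Nt<n$, no gain.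

Second, $L$ must be a power of $n$. Since $N>D^2/4$, we have $t\le n/(3N)<4n/(3D^2)$, and $p'\le n^{-2/3}$ means $L\ge cn^{2/3}/t^2>\tfrac{9c}{16}D^4n^{-4/3}\ge\tfrac{9c}{16}n^{4\delta}$.

Third, $L$ pulls $C$ up. Given an edge $xz$, choose $y$ with $xyz\in\mathcal T$ and then $z'\neq z$ with $xyz'\in\mathcal T$; the 4-cycle $x,z,y,z'$ passes through $xz$. So there are at least $L(L-1)$ four-cycles through each edge.

**A natural attempt.** Let $V,W$ be vector spaces of dimension 4 over $\mathbb F_q$ ($q$ an odd prime), let $B:V\times V\to W$ be symmetric and bilinear, and put $F(v)=B(v,v)$. Take $X,Y,Z$ to be copies of $V\times W$ and join $(x,\xi)\in X$ to $(y,\upsilon)\in Y$ when $\xi-\upsilon=F(x)+2B(x,y)$, and cyclically. Around a triangle the left sides cancel and the right sides add up to $F(x+y+z)$, so triangles are governed by zeros of $F$. Here $N=q^8$ and $D=q^4=\sqrt N$. We shall see that 4-cycles are governed by pairs with $B(u,v)=0$, so it is tempting to allow no such nonzero pair: $V=W=\mathbb F_{q^4}$, $B(u,v)=uv$. But then $F(v)=v^2$ vanishes only at $0$, each edge lies in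 one triangle, and $L=1$. The condition $c/t^2\le n^{-2/3}$ gives $t\ge\sqrt c\,n^{1/3}$, so $D^2=N\le n/(3t)\le n^{2/3}/(3\sqrt c)$, and $nD=O(n^{4/3})$. Again no gain.

So we need a compromise: $F$ should vanish on a whole line, so that $L\approx q$, while the number of nonzero pairs with $B(u,v)=0$ is only $O(q^3)$. With $N\approx q^8$, $D\approx q^4$, $L\approx q$, $C\approx q^3$, the box above gives $t\approx q^3$, $n\approx q^{11}$, $p'\approx q^{-7}=n^{-7/11}$ and $nD\approx n^{15/11}$, which is the corner point of Theorem 1.

## 5. A bilinear map with few orthogonal pairs and a line of zeros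

**Recalled facts.** Let $q\ge13$ be prime and $k=\mathbb F_{q^2}$. The trace $\mathrm{Tr}(x)=x+x^q$ is an $\mathbb F_q$-linear map from $k$ onto $\mathbb F_q$, so its kernel is a line over $\mathbb F_q$. Fix $\eta\ne0$ in this kernel; that is, $\eta^q=-\eta$. Then $\ker\mathrm{Tr}=\mathbb F_q\eta$, and $(\eta^2)^q=\eta^2$ shows $\eta^2\in\mathbb F_q^*$. The group $k^*$ is cyclic of order $q^2-1$, and $\mathbb F_q^*$ is its subgroup of index $q+1$, which is even. Hence every element of $\mathbb F_q^*$ is a square in $k$, with two square roots in $k$. Half of the elements of $k^*$ are nonsquares, so we may fix $r\in k$ such that $r\eta$ is a nonsquare in $k$.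

Let $V=k^2$ and $W=\mathbb F_q\times k\times\mathbb F_q$, so $|V|=|W|=q^4$, and put
$$B\big((b,a),(b',a')\big)=\big(\mathrm{Tr}(\eta bb'),\ ba'+b'a,\ \mathrm{Tr}(raa')\big),\qquad F(v)=B(v,v).$$
This is symmetric and $\mathbb F_q$-bilinear.

**Example.** Let $q=13$. The squares in $\mathbb F_{13}^*$ are $1,3,4,9,10,12$, so $2$ is a nonsquare and $k=\mathbb F_{13}(\sqrt2)$, with $\mathrm{Tr}(\alpha+\beta\sqrt2)=2\alpha$. Take $\eta=\sqrt2$. An element of $k^*$ is a square exactly when its norm $x^{q+1}$ is a square in $\mathbb F_q$ (write it as a power of a generator). The norm of $\eta$ is $-2=11$, a nonsquare, so $r=1$ is allowed. Writing $b=b_0+b_1\sqrt2$ and $a=a_0+a_1\sqrt2$, we get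
$$F(b,a)=\big(8b_0b_1,\ 2ab,\ 2(a_0^2+2a_1^2)\big).$$
The last entry vanishes only at $a=0$, because $-2$ is a nonsquare. With $a=0$ the first vanishes on the two lines $b_1=0$ and $b_0=0$. So $F$ has $25=2q-1$ zeros.

**Lemma 3.**

(i) The number of pairs $(u,v)$ with $u,v\in V\setminus\{0\}$ and $B(u,v)=0$ is at most $2q^3$.

(ii) $F$ has exactly $2q-1$ zeros in $V$, and $F((s,0))=0$ for all $s\in\mathbb F_q$.

**Proof of (i).** We split according to which coordinates of $u=(b,a)$ vanish, and show that the generic case is impossible. Let $v=(b',a')$, with $u,v\neq0$ and $B(u,v)=0$.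

If $b=0$, then $a\ne0$ and the middle coordinate is $b'a=0$, so $b'=0$. Then $a'\neq 0$ and $\mathrm{Tr}(raa')=0$. There are $q^2-1$ choices for $a$, and then $raa'\in\mathbb F_q\eta\setminus\{0\}$ leaves $q-1$ choices for $a'$.

If $a=0$, then $b\ne0$ and $ba'=0$, so $a'=0$, $b'\ne0$ and $\mathrm{Tr}(\eta bb')=0$. Again there are $(q^2-1)(q-1)$ pairs.

Suppose $a,b\ne0$. If $b'=0$, the middle coordinate gives $ba'=0$, so $v=0$; if $a'=0$, it gives $b'a=0$, so $v=0$. Both are excluded, so $a',b'\ne0$. Put $c=b'/b\in k^*$. From $ba'+b'a=0$ we get $a'=-ca$. The other coordinates say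
$$\mathrm{Tr}(\eta cb^2)=0,\qquad \mathrm{Tr}(rca^2)=0.$$
By the description of the kernel, $cb^2=e_1$ and $rca^2=e_2\eta$ with $e_1,e_2\in\mathbb F_q^*$. Dividing the second by the first and multiplying by $\eta$,
$$r\eta\,(a/b)^2=(e_2/e_1)\,\eta^2\in\mathbb F_q^*.$$
The right side is a square in $k$, hence so is $r\eta$. This contradicts the choice of $r$.

In total there are $2(q^2-1)(q-1)<2q^3$ pairs.

**Proof of (ii).** A nonzero zero $v$ of $F$ is a pair $(v,v)$ as in (i), so it is $(b,0)$ with $\mathrm{Tr}(\eta b^2)=0$ or $(0,a)$ with $\mathrm{Tr}(ra^2)=0$. In the second case $ra^2=e\eta$ with $e\in\mathbb F_q^*$, so $r\eta a^2=e\eta^2\in\mathbb F_q^*$ is a square and $r\eta$ is a square, a contradiction. In the first case the condition is $b^2\in\mathbb F_q^*$. Each element of $\mathbb F_q^*$ has two square roots in $k$, so there are $2(q-1)$ such $b$, among them all $b\in\mathbb F_q^*$. Adding $v=0$ gives $2q-1$ zeros, including all $(s,0)$. $\square$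

## 6. The template and its triangles and four-cycles

One more device is needed. Let $\lambda:V\to\mathbb F_q$ be the linear map $\lambda(b,a)=\tfrac12\mathrm{Tr}(b)$, so that $\lambda((s,0))=s$ for $s\in\mathbb F_q$. Put
$$L=\lfloor(q-1)/6\rfloor,\qquad V_0=\{v\in V:\lambda(v)\in\{1,\dots,L\}\},\qquad D=|V_0|=Lq^3.$$
Here $L\ge(q-6)/6\ge q/12$ since $q\ge12$, and $|V_0|=Lq^3$ because each fiber of $\lambda$ has $q^3$ elements. Restricting to $V_0$ keeps certain sums of six $\lambda$-values away from $0$; it is used once, in Step 4.

Let $X,Y,Z$ be disjoint copies of $V_0\times W$, with elements written $(x,\xi)$, $(y,\upsilon)$, $(z,\zeta)$. Each has size $N=Lq^7$. Let $G$ be the tripartite graph with edges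
$$\begin{aligned}XY:&\quad \xi-\upsilon=F(x)+2B(x,y),\\ YZ:&\quad \upsilon-\zeta=F(y)+2B(y,z),\\ ZX:&\quad \zeta-\xi=F(z)+2B(z,x).\end{aligned}$$
Given a vertex and the $V_0$-coordinate of a neighbor in another class, the $W$-coordinate of that neighbor is determined. So each vertex has exactly $D$ neighbors in each other class, and any two classes span $ND$ edges. Let $\mathcal T$ be the set of triangles of $G$ with $x+y+z\in\{(s,0):s\in\mathbb F_q\}$.

**Lemma 4.**

(T1) Every edge of $G$ lies in exactly $L$ triples of $\mathcal T$; hence $|\mathcal T|=NDL$.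

(T2) The number of ordered triangles of $G$ is at most $12qND$.

(T3) The number of ordered 4-cycles $(w_1,w_2,w_3,w_4)$ of $G$ (distinct $w_i$, cyclically adjacent) is at most $36q^3ND$.

**Step 1: triples on an edge, (T1).** The purpose is to see that the third equation of a triangle comes for free. The three left sides above add to $0$, and the three right sides add to
$$F(x)+F(y)+F(z)+2B(x,y)+2B(y,z)+2B(z,x)=F(x+y+z).$$
Take an $XY$ edge. The candidates for $z$ are $z=(s,0)-x-y$, and $z\in V_0$ means $s-\lambda(x)-\lambda(y)\in\{1,\dots,L\}$, which holds for exactly $L$ values of $s$. For each, the $YZ$ equation determines $\zeta$, and the $ZX$ equation then holds because $F((s,0))=0$. The sum of the equations is symmetric under cyclic shifts, so the same argument works for $YZ$ and $ZX$ edges. Each triple contains one $XY$ edge, so $|\mathcal T|=NDL$.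

**Step 2: all triangles, (T2).** The purpose is to bound the triangles not in $\mathcal T$ too, since they can also carry Berge cycles. A triangle has one vertex in each class, and adding its equations gives $F(x+y+z)=0$. So for a given $XY$ edge, Lemma 3(ii) leaves at most $2q-1$ choices for $z$, and then $\zeta$ is determined. There are at most $(2q-1)ND$ triangles and at most $6(2q-1)ND\le12qND$ ordered ones.

**Step 3: class patterns, and 4-cycles in two classes.** We first reduce (T3) to patterns with $w_1,w_3$ in one class. If $w_1,w_3$ lie in different classes, then $w_2,w_4$ both lie in the third. There are $3\cdot2\cdot2=12$ class patterns with $w_1,w_3$ in the same class, and $6$ more, which become such patterns after rotating the cycle by one place. So it suffices to bound each pattern with $w_1,w_3$ in the same class by $2q^3ND$, since $18\cdot2=36$.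

*Type I: $w_2,w_4$ in the same class.* Let $w_1=(x,\xi)$, $w_3=(x',\xi')$, $w_2=(y,\upsilon)$, $w_4=(y',\upsilon')$. The equations are
$$\begin{aligned}\xi-\upsilon&=F(x)+2B(x,y),&\qquad \xi'-\upsilon&=F(x')+2B(x',y),\\ \xi'-\upsilon'&=F(x')+2B(x',y'),&\qquad \xi-\upsilon'&=F(x)+2B(x,y').\end{aligned}$$
First minus second plus third minus fourth gives $0=2B(x-x',y)-2B(x-x',y')$, that is,
$$B(x-x',\,y-y')=0.$$
If $x=x'$, the first two equations give $\xi=\xi'$, so $w_1=w_3$, which is excluded. If $y=y'$, the first and fourth give $\upsilon=\upsilon'$, so $w_2=w_4$, excluded. Hence $(u,v)=(x-x',y-y')$ is one of the at most $2q^3$ pairs of Lemma 3(i). Choose the adjacent pair $w_1,w_2$ in $ND$ ways and $(u,v)$ in at most $2q^3$ ways. Then $x',y'$ are determined, and $\xi',\upsilon'$ follow from the edges $w_2w_3$ and $w_1w_4$. If instead $w_1,w_3\in Y$ and $w_2,w_4\in X$, the same four adjacencies occur and the computation is the same. The pairs of classes $Y,Z$ and $Z,X$ have equations of the same form.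

**Step 4: 4-cycles in three classes.** This is where $\lambda$ enters.

*Type II: $w_2,w_4$ in different classes.* First let $w_1=(x,\xi)$, $w_3=(x',\xi')\in X$, and let $(y,\upsilon)\in Y$ and $(z,\zeta)\in Z$ be the other two vertices, in either order. Subtracting the two $XY$ equations, and the two $ZX$ equations, gives
$$\xi-\xi'=F(x)-F(x')+2B(x-x',y),\qquad \xi'-\xi=2B(z,x-x').$$
By symmetry and bilinearity, $F(x)-F(x')=B(x-x',x+x')$. Adding the two identities,
$$B(u,m)=0,\qquad u=x-x',\quad m=x+x'+2y+2z.$$
As before, $x=x'$ would force $\xi=\xi'$, so $u\ne0$. Next,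
$$\lambda(m)=\lambda(x)+\lambda(x')+2\lambda(y)+2\lambda(z)$$
is the residue of an integer in $[6,6L]\subseteq[1,q-1]$, because each $\lambda$-value is represented in $\{1,\dots,L\}$. So $\lambda(m)\ne0$ and $m\ne0$. Hence $(u,m)$ is one of at most $2q^3$ pairs. Choose $w_1,w_2$ in $ND$ ways. If $w_2=(y,\upsilon)$, then $u$ gives $x'$ and $m$ gives $z$ (we divide by $2$), while the edges $w_2w_3$ and $w_1w_4$ give $\xi'$ and $\zeta$. If $w_2=(z,\zeta)$, the roles of $y$ and $z$ are exchanged.

For $w_1,w_3\in Y$, the $XY$ equations give $\upsilon'-\upsilon=2B(x,y-y')$ and the $YZ$ equations give $\upsilon-\upsilon'=F(y)-F(y')+2B(y-y',z)$. Adding, $B(y-y',\,y+y'+2x+2z)=0$. For $w_1,w_3\in Z$, the $YZ$ equations give $\zeta'-\zeta=2B(y,z-z')$ and the $ZX$ equations give $\zeta-\zeta'=F(z)-F(z')+2B(z-z',x)$. Adding, $B(z-z',\,z+z'+2x+2y)=0$. In both cases the two arguments are nonzero for the same reasons, and the count is identical. $\square$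

**Remark.** Without the restriction to $V_0$, Step 4 would break. Over all of $V$, given $w_1,w_2$, each of the $q^4-1$ values $x'\neq x$ has a $z$ making $m=0$, and then $B(u,m)=0$ holds automatically. Defining $\xi',\zeta$ by the edges $w_2w_3$, $w_1w_4$ produces a 4-cycle. That is $q^4-1$ four-cycles for each choice of $w_1,w_2$, not $O(q^3)$.

## 7. Sparsify, clean, delete

**Lemma 5.** Let $q\ge13$ be prime, with $L,N,D$ as above. Let $t\ge q^3$ be an integer with $3Nt\le n$, put $c=\tfrac1{24}$ and $p'=\dfrac c{Lt^2}$, and assume $p'\le p$. Then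
$$E f(n,p)\ \ge\ \tfrac1{36}NDt.\tag{1}$$

**Step 1: the random blow-up.** Choose disjoint $t$-sets $V_i\subset[n]$ for $i\in X\cup Y\cup Z$; there is room because $3Nt\le n$. For $v\in V_i$ write $\phi(v)=i$. A triple is allowed if it has one vertex in each of $V_i,V_j,V_k$ for some $ijk\in\mathcal T$. Let $R$ be the set of allowed triples in $H^3_{n,p'}$. By (T1),
$$E|R|=NDLt^3p'=cNDt.$$

**Step 2: cleaning.** We want Berge cycles in the blow-up to project to honest cycles of $G$. The danger is a path $v_1,v_2,v_3$ whose image $\phi(v_1),\phi(v_2),\phi(v_3)$ turns back on itself, so that a 4-cycle folds onto a closed walk $w_1,w_2,w_1,w_4$ in $G$. There are $3N(2D)^2=12ND^2$ such walks, of order $D=Lq^3$ per edge. This is larger than the $q^3$ of (T3) by a factor $L$ and would not be affordable with $t$ near $q^3$. So we forbid turning back.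

Keep $e\in R$ if there is no $e'\in R\setminus\{e\}$ such that, for some $i\ne j$, both $e,e'$ meet $V_j$ and both contain a common vertex of $V_i$. Let $R'$ be the set of kept triples.

Example: if $ijk\in\mathcal T$ with $t=2$, $V_i=\{i_1,i_2\}$ and so on, and $R=\{i_1j_1k_1,\ i_1j_2k_2\}$, then both triples are discarded, although they share only one point. The reason is that $j_1,i_1,j_2$ would turn back over $j,i,j$.

How much is lost? Fix an allowed triple $e$. The allowed $e'\neq e$ that could spoil it number at most $6\cdot L\cdot t^2$: there are six ordered pairs $(i,j)$ of template vertices of $e$, then $L$ template triples through the edge $ij$ by (T1), and then $t^2$ choices for the two vertices of $e'$ outside $V_i$ (its vertex in $V_i$ is that of $e$). Each $e'$ is in $R$ with probability $p'$, independently of $e$. So $e$, given that it lies in $R$, is spoiled with probability at most $6Lt^2p'=6c=\tfrac14$, and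
$$E|R'|\ge(1-6c)\,cNDt=\tfrac34cNDt.$$
By construction:

> (M) For $v\in V_i$ and $j\ne i$, at most one $e\in R'$ contains $v$ and meets $V_j$.

**Step 3: short cycles of $R'$ project to genuine cycles of $G$.** This lets us use the counts of Lemma 4. Every allowed triple meets each $V_i$ at most once, so two distinct vertices of one triple have distinct, and $G$-adjacent, images.

A Berge 2-cycle $v_1,v_2,e_1,e_2$ in $R'$ would have both $e_1,e_2$ containing $v_1$ and meeting $V_{\phi(v_2)}$, against (M). So there are none.

Let $v_1,\dots,v_\ell$, $e_1,\dots,e_\ell$ be a Berge cycle in $R'$ with $\ell\in\{3,4\}$. Since $v_i,v_{i+1}\in e_i$, the vertices $\phi(v_i),\phi(v_{i+1})$ are adjacent in $G$. If $\phi(v_{i-1})=\phi(v_{i+1})=j$ for some $i$, then the distinct triples $e_{i-1},e_i$ both contain $v_i$ and both meet $V_j$, against (M). So for $\ell=3$ the images form a triangle. For $\ell=4$ both opposite pairs of images are distinct as well, and the images form a genuine 4-cycle of $G$.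

**Step 4: counting and deleting.** Fix an ordered triangle or 4-cycle $(w_1,\dots,w_\ell)$ of $G$. There are $t^\ell$ choices of $v_i\in V_{w_i}$. For each $i$, the triple $e_i$ contains $v_i$ and $v_{i+1}$: by (T1) there are $L$ choices for its template triple, which contains the edge $w_iw_{i+1}$, and then $t$ for its third vertex. So there are at most $(Lt)^\ell$ choices of the $e_i$. If the $e_i$ are distinct, all lie in $R$ with probability $p'^\ell$. By (T2), (T3) and $Lt^2p'=c$, the expected number of Berge cycles of length 3 or 4 in $R'$ is at most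
$$c^3\cdot12qND+c^4\cdot36q^3ND\ \le\ 48c^3q^3ND\ \le\ 48c^3\,t\,ND=\tfrac1{12}cNDt,$$
where we used $q^3\le t$ and $48c^2=\tfrac{48}{576}=\tfrac1{12}$.

Delete from $R'$ one triple of each such cycle. The result is a subgraph of $H^3_{n,p'}$ of girth at least five, with expected size at least $(\tfrac34-\tfrac1{12})cNDt=\tfrac23\cdot\tfrac1{24}NDt=\tfrac1{36}NDt$. Since $p'\le p$, we can couple so that $H^3_{n,p'}\subseteq H^3_{n,p}$, and more available triples can only increase the optimum. This proves (1). $\square$

## 8. Concentration, and the choice of $q$ and $t$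

**Efron–Stein inequality** (Boucheron–Lugosi–Massart, *Concentration Inequalities*, Ch. 3). If $\mathcal Z$ is a square-integrable function of independent random variables indexed by $e$, then $\mathrm{Var}\,\mathcal Z\le\sum_eE\,\mathrm{Var}_e\mathcal Z$, where $\mathrm{Var}_e$ is the conditional variance given all variables except the $e$-th. A variance is at most the mean squared distance to any constant. So if $\mathcal Z_e$ does not depend on the $e$-th variable, then
$$\mathrm{Var}\,\mathcal Z\le\sum_eE(\mathcal Z-\mathcal Z_e)^2.$$

**Lemma 6.** With $\mathcal Z=f(n,p)$, if $E\mathcal Z>0$ then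
$$P\left(\mathcal Z<\tfrac12E\mathcal Z\right)\le\frac4{E\mathcal Z}.\tag{2}$$

**Proof.** The point is that few triples can influence the optimum. View $\mathcal Z$ as a function of the independent indicators of the triples, and let $\mathcal Z_e$ be the value when $e$ is removed from $H^3_{n,p}$ (if present). Removing $e$ from an optimal subgraph costs at most one triple, so $\mathcal Z-\mathcal Z_e\in\{0,1\}$. If the difference is $1$, then $e$ lies in every optimal subgraph. Fix one optimal subgraph: it has $\mathcal Z$ triples, so at most $\mathcal Z$ of the differences equal $1$, and $\sum_e(\mathcal Z-\mathcal Z_e)^2\le\mathcal Z$. By Efron–Stein, $\mathrm{Var}\,\mathcal Z\le E\mathcal Z$. Chebyshev's inequality gives $P(\mathcal Z<\tfrac12E\mathcal Z)\le E\mathcal Z/(\tfrac12E\mathcal Z)^2=4/E\mathcal Z$. $\square$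

**Proof of Theorem 1, part 1.** Let $n^{-3/4}\le p\le n^{-7/11}$ with $n$ large.

**Step 1: choosing $q$ and $t$.** We want $p'\approx q^{15}/n^2$ to come out just below $p$. By Bertrand's postulate there is a prime $q$ with
$$\tfrac12(pn^2)^{1/15}\le q\le(pn^2)^{1/15}.$$
(For real $y\ge2$ put $m=\lfloor y/2\rfloor$; a prime in $(m,2m]$ is at least $m+1>y/2$ and at most $y$.) Since $pn^2\ge n^{5/4}$, we have $q\to\infty$, so $q\ge13$ for large $n$. Since $pn^2\le n^{15/11}$,
$$q^{11}\le(pn^2)^{11/15}\le n.$$
Put $t=\lfloor n/(3N)\rfloor$.

**Step 2: the hypotheses of Lemma 5.** Clearly $3Nt\le n$. From $N=Lq^7\le q^8/6$ we get $n/(3N)\ge2n/q^8\ge2q^3\ge2$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$,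
$$t\ge n/q^8\ge q^3.$$
Finally, using $L\ge q/12$,
$$p'=\frac1{24Lt^2}\le\frac{12}{24q}\cdot\frac{q^{16}}{n^2}=\frac{q^{15}}{2n^2}\le p.$$

**Step 3: the size.** We have
$$NDt=Lq^7\cdot Lq^3\cdot t=L^2q^{10}t\ge\frac{q^{12}}{144}\cdot\frac n{q^8}=\frac{q^4n}{144}.$$
By (1), $Ef(n,p)\ge q^4n/5184\to\infty$. By (2), with probability at least $1-20736/(q^4n)\ge1-20736/n$,
$$f(n,p)\ge\frac{q^4n}{10368}\ge\frac{(pn^2)^{4/15}n}{16\cdot10368}\ge c_0\,(pn^2)^{4/15}n=c_0\,p^{4/15}n^{23/15},\qquad c_0=10^{-6},$$
since $16\cdot10368=165888<10^6$. This is part 1.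

**Proof of Theorem 1, part 2.** At $p_1=n^{-7/11}$ part 1 gives a.a.s. $f(n,p_1)\ge c_0n^{15/11}$, because $-\tfrac{28}{165}+\tfrac{253}{165}=\tfrac{225}{165}=\tfrac{15}{11}$. For $p\ge p_1$ couple $H^3_{n,p_1}\subseteq H^3_{n,p}$; then $f(n,p)\ge f(n,p_1)$, and the same lower bound holds with the same failure probability, at most $20736/n$ for large $n$. $\blacksquare$

To see the disproof in one line of numbers, take $p=n^{-2/3}$ and $\varepsilon=\tfrac1{90}$. The proposed bound is $p^{1/4}n^{3/2+\varepsilon}=n^{4/3+1/90}=n^{121/90}$, while a.a.s. $f(n,p)\ge c_0n^{61/45}=c_0n^{122/90}$, and $n^{121/90}=o(n^{122/90})$.
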